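\title{The Jacobian ideal and symbolic powers of ideals with strongly $F$-regular quotient}

\begin{abstract}
Let $R$ be a reduced equidimensional algebra of finite type over a field of characteristic $p>0$, let $J$ be its Jacobian ideal, and let $Q$ be an ideal such that $R/Q$ is strongly $F$-regular. Let $h\ge 2$ be at least the number of generators of $QR_P$ for every associated prime $P$ of $Q$. We prove that $J^{n-1}Q^{((h-1)(n-1)+1)}\subseteq Q^n$ for all $n\ge 1$. The main tool is an explicit map that carries $R^{1/q}$ into a free $R$-algebra at the cost of one Jacobian minor.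
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $Q$ be an ideal of a Noetherian ring $R$, and let $\operatorname{Ass}(Q)$ be the set of associated primes of $R/Q$. For $n\ge 1$ the $n$-th \emph{symbolic power} of $Q$ is
\[
Q^{(n)}=\{r\in R:\ r\in Q^nR_P\ \text{ for all } P\in\operatorname{Ass}(Q)\},
\]
where $r\in Q^nR_P$ means that the image of $r$ in $R_P$ lies in $Q^nR_P$. When $Q$ is radical, $\operatorname{Ass}(Q)$ is the set of minimal primes over $Q$, we have $QR_P=PR_P$ for each of them, and $Q^{(n)}$ consists of the elements that vanish to order $n$ at the generic point of every component of $V(Q)$. Membership in $Q^{(n)}$ is tested at finitely many primes, membership in $Q^n$ at all maximal ideals. So $Q^n\subseteq Q^{(n)}$, and one asks for which $N$ the containment $Q^{(N)}\subseteq Q^n$ holds.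

In characteristic $p$ a counting argument suggests what $N$ should depend on. If an ideal $\mathfrak m$ is generated by $h$ elements and $q$ is a power of $p$, then every monomial of degree $h(q-1)+1$ in the generators is divisible by the $q$-th power of one of them. Applied in the rings $R_P$, this brings in a bound $h$ for the number of generators of $QR_P$. This paper concerns the exponent
\[
N=(h-1)(n-1)+1 .
\]
For $n=1$ and $Q$ radical the containment $Q^{(N)}\subseteq Q^n$ reads $Q^{(1)}=Q$, and each further factor of $Q$ is to cost $h-1$ symbolic powers. For $h=2$ it reads $Q^{(n)}=Q^n$. This is a strong statement, and two examples show that it can fail because of $R/Q$ and because of $R$.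

\begin{example}\label{ex:axes}
Let $k$ be perfect of characteristic $p$, let $R=k[x,y,z]$ and $Q=(xy,xz,yz)=(x,y)\cap(x,z)\cap(y,z)$. Each $QR_P$ has two generators, so take $h=2$. The element $xyz$ lies in $(x,y)^2\cap(x,z)^2\cap(y,z)^2$, hence in $Q^{(2)}$, but $Q^2$ is generated in degree $4$. So $Q^{(2)}\not\subseteq Q^2$. Here $R$ is regular and $R/Q$ is reduced, but $R/Q$ is not strongly $F$-regular: its local ring at the origin is not a domain (see Lemma~\ref{lem:domain}).
\end{example}

Strong $F$-regularity is recalled in Section~\ref{sec:background}. It is a condition on the singularities of $R/Q$ that allows one to cancel a fixed multiplier from an equation between $q$-th powers.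

\begin{example}\label{ex:hyper}
Let $h\ge2$, let $k$ be perfect of characteristic $p$, and let
\[
R=k[x,y,z,w_2,\dots,w_h]/(xy-z^h),\qquad Q=(x,z,w_2,\dots,w_h).
\]
The polynomial $xy-z^h$ is linear in $x$ with coprime coefficients, so it is irreducible over every field and $R$ is geometrically integral. The quotient $R/Q=k[y]$ is strongly $F$-regular (Section~\ref{sec:background}). Since $y\notin Q$ and $R[y^{-1}]=k[y^{\pm1},z,w_2,\dots,w_h]$, the ring $R_Q$ is regular of dimension $h$ and $QR_Q=(z,w_2,\dots,w_h)$ needs exactly $h$ generators. Now $x=z^h/y\in Q^{(h)}$. On the other hand $xy-z^h$ has no linear term, so $x$ is not in the square of the ideal $(x,y,z,w_2,\dots,w_h)R$, and $x\notin Q^2$. Thus $Q^{((h-1)(n-1)+1)}\not\subseteq Q^n$ for $n=2$.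
\end{example}

In Example~\ref{ex:hyper} the failure comes from the singularities of $R$, so one expects to repair it by multiplying with an ideal that vanishes where $R$ is singular. Let $R=k[x_1,\dots,x_m]/I$ be equidimensional of dimension $d$ and let $f_1,\dots,f_t$ generate $I$. The \emph{Jacobian ideal} $J=J(R/k)$ is the ideal of $R$ generated by the $(m-d)\times(m-d)$ minors of the matrix $(\partial f_i/\partial x_j)$. If $R_P$ is not regular, then $J\subseteq P$ (Lemma~\ref{lem:jac}). In Example~\ref{ex:hyper} we have $J=(x,y,hz^{h-1})$, and indeed $Jx=(x^2,z^h,hz^{h-1}x)\subseteq Q^2$. The following question was posed in \cite{GMS}.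

\begin{quote}
\emph{Let $k$ be a field of characteristic $p>0$, let $R$ be a geometrically reduced equidimensional finitely generated $k$-algebra and let $J=J(R/k)$. Let $Q\subseteq R$ be an ideal with $R/Q$ strongly $F$-regular, and let $h\ge2$ be an integer that is at least the minimal number of generators of $QR_P$ for every $P\in\operatorname{Ass}(Q)$. Is it true that $J^nQ^{((h-1)(n-1)+1)}\subseteq Q^n$ for all $n\ge1$?}
\end{quote}

The answer is yes, and $J^{n-1}$ suffices. For a prime $P$ of a Noetherian ring $R$ put
\[
h(P)=\begin{cases}\dim R_P & \text{if } R_P \text{ is regular,}\\ \dim R_P+1 & \text{otherwise.}\end{cases}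
\]
Writing $\mu$ for the minimal number of generators, we have $h(P)\le\mu(PR_P)$, because $\mu(PR_P)\ge\dim R_P$ with equality exactly when $R_P$ is regular.

\begin{theorem}\label{thm:main}
Let $k$ be a field of characteristic $p>0$, let $R$ be a reduced equidimensional finitely generated $k$-algebra, let $J=J(R/k)$, and let $Q\subseteq R$ be an ideal such that $R/Q$ is strongly $F$-regular. Let $h\ge2$ be an integer with $h\ge h(P)$ for all $P\in\operatorname{Ass}(Q)$; this holds if $h\ge\mu(QR_P)$ for all such $P$. Then for all $a\ge1$ and $n\ge1$: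
\begin{enumerate}
\item[(1)] $J\,Q^{(a+h-1)}\subseteq Q\,Q^{(a)}$;
\item[(2)] $J^{n-1}Q^{((h-1)(n-1)+a)}\subseteq Q^{n-1}Q^{(a)}$. In particular $J^{n-1}Q^{((h-1)(n-1)+1)}\subseteq Q^n$, and hence $J^nQ^{((h-1)(n-1)+1)}\subseteq Q^n$.
\end{enumerate}
\end{theorem}

Here $J^0=Q^0=R$. A geometrically reduced algebra is reduced, so the theorem answers the question. If $R$ is a polynomial ring then $J=R$, and the containment holds with no correction. Example~\ref{ex:hyper} shows that for $n=2$ the exponent $n-1=1$ of $J$ cannot be lowered to $0$, for any $h\ge2$. We do not claim that $n-1$ is the optimal exponent for $n\ge3$.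

Part (2) follows from part (1) by induction on $n$. For $n=1$ there is nothing to prove. For $n\ge2$, part (1) with $(h-1)(n-2)+a$ in place of $a$, followed by the inductive hypothesis, gives
\[
J^{n-1}Q^{((h-1)(n-1)+a)}\subseteq Q\,J^{n-2}Q^{((h-1)(n-2)+a)}\subseteq Q\,Q^{n-2}Q^{(a)} .
\]
Since $R/Q$ is reduced (Section~\ref{sec:background}), $Q^{(1)}=Q$, and $a=1$ gives the last assertions. The rest of the paper proves part (1). Section~\ref{sec:idea} carries out the argument for a polynomial ring, shows how it breaks on the cone $xy=z^2$, and repairs it there by hand. Sections~\ref{sec:local} to \ref{sec:proofprop} prove a local form of part (1) over a perfect field. Section~\ref{sec:reduction} reduces an arbitrary ground field to $\mathbb F_p$.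

\section{Frobenius roots, strong $F$-regularity and Fitting ideals}\label{sec:background}

From now on rings are commutative, Noetherian and of characteristic $p$, and $q=p^e$ with $e\ge1$.

\subsection*{Roots and Frobenius powers}
For a ring $D$, let $F^e_*D$ be $D$ viewed as a $D$-module through $x\mapsto x^q$, with elements written $F^e_*c$. The ring $D$ is \emph{$F$-finite} if $F^1_*D$ is a finitely generated module; then every $F^e_*D$ is. Localizations and finitely generated algebras over an $F$-finite ring are $F$-finite; in particular so is every field that is finitely generated over $\mathbb F_p$.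

If $D$ is reduced we write $F^e_*D=D^{1/q}$ and $F^e_*c=c^{1/q}$. Then $D^{1/q}$ is a ring containing $D$, and $v\mapsto v^q$ is a ring isomorphism $D^{1/q}\to D$. For an ideal $\mathfrak b\subseteq D$ put $\mathfrak b^{1/q}=\{x^{1/q}:x\in\mathfrak b\}$, and let $\mathfrak b^{[q]}$ be the ideal of $D$ generated by the $q$-th powers of the elements of $\mathfrak b$. Since $x\mapsto x^q$ is additive, the $q$-th powers of a generating set of $\mathfrak b$ generate $\mathfrak b^{[q]}$. We have
\[
(\mathfrak b^{[q]})^{1/q}=\mathfrak bD^{1/q},\qquad D^{1/q}/\mathfrak b^{1/q}=(D/\mathfrak b)^{1/q}\quad(\mathfrak b \text{ radical}),\qquad W^{-1}(D^{1/q})=(W^{-1}D)^{1/q}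
\]
for a multiplicative set $W\subseteq D$; the last holds because inverting $s$ is the same as inverting $s^{1/q}$.

\subsection*{Pure maps}
A map of $D$-modules $M\to M'$ is \emph{pure} if it stays injective after tensoring with every $D$-module. We use the following standard facts. A split injection is pure. If a composite $M\to M'\to M''$ is pure, so is $M\to M'$. A pure map with finitely presented cokernel splits. A faithfully flat ring map $D_1\to D$ is pure as a map of $D_1$-modules. For any ring map $D_1\to D$, a pure map of $D$-modules is pure over $D_1$, since $L\otimes_{D_1}M=(L\otimes_{D_1}D)\otimes_DM$.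

\subsection*{Strong $F$-regularity}
An $F$-finite ring $\bar R$ is \emph{strongly $F$-regular} if for every $c\in\bar R$ outside all minimal primes there is $e\ge1$ such that $\bar R\to F^e_*\bar R$, $1\mapsto F^e_*c$, splits. For a ring that is not $F$-finite, the definition is the following local condition, which is the only form we use:
\begin{quote}
$(\ast)$ $\bar R$ is reduced, and for each maximal ideal $\mathfrak n$ of $\bar R$ and each nonzerodivisor $c$ of $D=\bar R_{\mathfrak n}$ there is $q$ such that $D\to D^{1/q}$, $1\mapsto c^{1/q}$, is pure.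
\end{quote}

\begin{lemma}\label{lem:star}
An $F$-finite strongly $F$-regular ring $\bar R$ satisfies $(\ast)$.
\end{lemma}

\begin{proof}
For $c=1$ the definition shows that $x\mapsto x^q$ is injective for some $q$, so $\bar R$ is reduced. Let $c/s$ be a nonzerodivisor of $D=\bar R_{\mathfrak n}$. Then $c$ lies in no minimal prime contained in $\mathfrak n$, but it may lie in others. Distinct minimal primes are incomparable, so by prime avoidance there is $b$ that lies in every minimal prime not containing $c$ and in no minimal prime containing $c$. Then $c+b$ lies in no minimal prime. Also $b$ lies in every minimal prime contained in $\mathfrak n$, so $b$ maps to $0$ in the reduced ring $D$. Localizing a splitting for $c+b$ shows that $1\mapsto c^{1/q}$ is split over $D$ for some $q$. Multiplication by the unit $s^{-1/q}$ is an automorphism of the $D$-module $D^{1/q}$, so $1\mapsto(c/s)^{1/q}$ is split as well.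
\end{proof}

We say that a reduced ring $D$ has \emph{property} (S) if for each nonzerodivisor $c\in D$ there are $q$ and a $D$-linear map $\varphi\colon D^{1/q}\to D$ with $\varphi(c^{1/q})=1$. If $\bar R$ is $F$-finite and satisfies $(\ast)$, its local rings at maximal ideals have property (S), because the cokernel of $D\to D^{1/q}$ is finitely presented. The property is a cancellation rule: if $cu^q\in\mathfrak b^{[q]}$ for the $q$ that belongs to $c$, then $c^{1/q}u\in\mathfrak bD^{1/q}$, and applying $\varphi$ gives $u\in\mathfrak b$.

For example, let $D=k[y]$ with $k$ perfect, let $c=\sum_ic_iy^i\ne0$ and take $q>\deg c$. The elements $y^{i/q}$, $0\le i<q$, form a basis of $D^{1/q}$ over $D$, and the coordinates of $c^{1/q}$ are the constants $c_i^{1/q}$. A nonzero one gives $\varphi$ after scaling. So $k[y]$ has property (S) and is strongly $F$-regular.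

\begin{lemma}\label{lem:domain}
A reduced local ring with property \textup{(S)} is a domain.
\end{lemma}

\begin{proof}
Suppose that $D$ has minimal primes $\mathfrak q_1,\dots,\mathfrak q_l$ with $l\ge2$. Choose $x\in\mathfrak q_2\cap\dots\cap\mathfrak q_l$ outside $\mathfrak q_1$, and $y\in\mathfrak q_1$ outside $\mathfrak q_2\cup\dots\cup\mathfrak q_l$. Then $x,y\ne0$, and $xy=0$ because $D$ is reduced. The element $c=x+y$ lies in no minimal prime, so it is a nonzerodivisor, and there is $\varphi$ with $1=\varphi(c^{1/q})=\varphi(x^{1/q})+\varphi(y^{1/q})$. From $y^qx=0$ we get $y\,x^{1/q}=0$, so $y\,\varphi(x^{1/q})=0$; symmetrically $x\,\varphi(y^{1/q})=0$. Both summands are zerodivisors, so both lie in the maximal ideal, and their sum cannot be $1$.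
\end{proof}

\subsection*{Fitting ideals}
Let $M$ be a finitely generated module with a presentation matrix whose $g$ columns correspond to generators and whose rows are relations. The Fitting ideal $\operatorname{Fitt}_i(M)$ is generated by the $(g-i)\times(g-i)$ minors, and is the unit ideal if $g-i\le0$. It does not depend on the presentation, and it commutes with localization. The Jacobian matrix presents the module of differentials $\Omega_{R/k}$ on the generators $dx_1,\dots,dx_m$, so $J(R/k)=\operatorname{Fitt}_d(\Omega_{R/k})$ depends only on the $k$-algebra $R$.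

\section{The argument for a polynomial ring and for a cone}\label{sec:idea}

Let $P$ be a prime of a ring $\Lambda$ and $\mathfrak m=P\Lambda_P$. Then $P^{(N)}$ is the preimage of $\mathfrak m^N$ in $\Lambda$; it is $P$-primary and $P^{(N)}\Lambda_P=\mathfrak m^N$. The first step turns the order of vanishing of $u$ at $P$ into an equation for $u^q$ in which one factor from $P$ is displayed and the rest is almost in a Frobenius power.

\begin{lemma}\label{lem:pigeon}
Let $\Lambda$ be a reduced ring, $P$ a prime, and $h\ge2$ an integer such that $\mathfrak m=P\Lambda_P$ is generated by at most $h$ elements. Let $\mathfrak p\subseteq P$ be a subset whose image generates $\mathfrak m$. Let $a\ge1$, $N=a+h-1$ and $u\in P^{(N)}$. Then there are $c\in\Lambda\setminus P$ and finitely many $\alpha_i\in\mathfrak p$, $v_i\in\Lambda$ with the following property. For every $q$, the elements $b_i=v_iu^{q-1}$ satisfy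
\begin{equation}\label{eq:key}
c^{1/q}u=\sum_i\alpha_i^{1/q}\,b_i^{1/q},\qquad s\,b_i^{1/q}\in P^{(a)}\Lambda^{1/q}\ \text{ for some } s\in\Lambda\setminus P .
\end{equation}
\end{lemma}

\begin{proof}
In $\Lambda_P$ we have $u\in\mathfrak m^N=\mathfrak m\,\mathfrak m^{N-1}$, so $u$ is a sum of products of an element of $\mathfrak p$ and an element of $\mathfrak m^{N-1}$. Clearing denominators gives $cu=\sum_i\alpha_iv_i$ in $\Lambda$ with $c\notin P$, $\alpha_i\in\mathfrak p$ and $v_i\in P^{(N-1)}$. Multiplying by $u^{q-1}$ and taking $q$-th roots gives the equation in \eqref{eq:key}.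

The image of $b_i$ in $\Lambda_P$ lies in $\mathfrak m^{(N-1)+N(q-1)}=\mathfrak m^{Nq-1}$. Take $h$ generators of $\mathfrak m$, repeating one or using $0$ if needed, and a monomial of degree $Nq-1$ in them. Write its exponents as $q\beta_j+\rho_j$ with $0\le\rho_j\le q-1$. Then
\begin{equation}\label{eq:count}
q\sum_j\beta_j\ \ge\ Nq-1-h(q-1)=(a-1)q+(h-1)\ >\ (a-1)q ,
\end{equation}
so $\sum_j\beta_j\ge a$, and the monomial is a multiple of the $q$-th power of an element of $\mathfrak m^a$. Hence $b_i\in(\mathfrak m^a)^{[q]}=(P^{(a)})^{[q]}\Lambda_P$. There is $s\in\Lambda\setminus P$ with $sb_i\in(P^{(a)})^{[q]}$ for all $i$. Then $s^qb_i\in(P^{(a)})^{[q]}$, and taking $q$-th roots finishes the proof.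
\end{proof}

The count \eqref{eq:count} explains the exponent. The element $u^q$ vanishes to order $Nq$, one order is spent on $\alpha_i$, and the strict inequality survives exactly because $h-1>0$. With $N=a+h-2$ the middle term would be $(a-2)q+h-1$, which is too small as soon as $q\ge h-1$.

\subsection*{Polynomial rings}
Let $\Lambda$ be a localization of $K[x_1,\dots,x_m]$ with $K$ perfect, let $P$ be a prime of height at most $h$ such that $\Lambda/P$ has property (S), and let $u\in P^{(a+h-1)}$. We show that $u\in P\,P^{(a)}$. The ring $\Lambda_P$ is regular, so Lemma~\ref{lem:pigeon} applies with $\mathfrak p=P$. Choose $q$ and $\varphi\colon(\Lambda/P)^{1/q}\to\Lambda/P$ with $\varphi(\bar c^{\,1/q})=1$. The ring $S=\Lambda^{1/q}$ is a free $\Lambda$-module, with basis the monomials in the $x_j^{1/q}$ with exponents below $q$. Freeness is used twice.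
\begin{enumerate}
\item[(F1)] The element $s$ is a nonzerodivisor on $\Lambda/P^{(a)}$, hence on the free $\Lambda/P^{(a)}$-module $S/P^{(a)}S$. So $b_i^{1/q}\in P^{(a)}S$.
\item[(F2)] The composite $S\to S/P^{1/q}=(\Lambda/P)^{1/q}\to\Lambda/P$ lifts to a $\Lambda$-linear map $\psi\colon S\to\Lambda$. It satisfies $\psi(c^{1/q})=1+\nu$ with $\nu\in P$, and $\psi(P^{1/q})\subseteq P$.
\end{enumerate}
Apply $\psi$ to \eqref{eq:key}. The left side gives $u+\nu u$. On the right, $\alpha_i^{1/q}b_i^{1/q}\in P^{(a)}P^{1/q}$ by (F1), and $\psi$ maps this into $P^{(a)}P$. Finally $\nu u\in P\,P^{(a+h-1)}\subseteq P\,P^{(a)}$, so $u\in P\,P^{(a)}$.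

\subsection*{The cone}
Let $K$ be perfect, $R=K[x,y,z]/(xy-z^2)$, $P=(x,z)$, $h=2$, $a=1$. As in Example~\ref{ex:hyper}, $PR_P=zR_P$ and $u=x$ lies in $P^{(2)}$ but not in $P^2$, so the argument above must break. Put $\xi=x^{1/q}$, $\eta=y^{1/q}$, $\zeta=z^{1/q}$, so that $S=R^{1/q}=K[\xi,\eta,\zeta]/(\xi\eta-\zeta^2)$. From $yx=z\cdot z$ we get \eqref{eq:key} with $c=y$, $\alpha=z$, $b=zx^{q-1}$:
\[
\eta\,x=\zeta\cdot(\zeta\xi^{q-1}).
\]
Step (F1) fails: $\zeta\xi^{q-1}\notin PS=(\xi^q,\zeta^q)S$. Otherwise, by degrees, it would be a $K$-linear combination of $\xi^q$ and $\zeta^q$, and the substitution $\xi\mapsto s^2$, $\eta\mapsto t^2$, $\zeta\mapsto st$ would make $s^{2q-1}t$ a combination of $s^{2q}$ and $s^qt^q$.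

To regain freeness, adjoin $q$-th roots of $y$ and $z$ only. The ring $B=K[x,\eta,\zeta]/(x\eta^q-\zeta^{2q})$ is a free $R$-module with basis $\eta^i\zeta^j$, $0\le i,j<q$, and there is a natural ring map $\beta\colon B\to S$. It is injective, because $\eta$ is a nonzerodivisor on $B$ and both rings become $K[\eta^{\pm1},\zeta]$ when $\eta$ is inverted. The $B$-module $S$ is generated by $1,\xi,\dots,\xi^{q-1}$, and
\begin{equation}\label{eq:cone}
y\,\xi^j=\eta^{q-j}(\xi\eta)^j=\eta^{q-j}\zeta^{2j}\in B\qquad(0\le j<q).
\end{equation}
So multiplication by the Jacobian minor $y=\partial(xy-z^2)/\partial x$ is a $B$-linear map $\Gamma\colon S\to B$. It repairs (F1): $\Gamma(\zeta\xi^{q-1})=\eta\zeta^{2q-1}=z\,\eta\zeta^{q-1}\in PB$. For (F2), let $\varphi\colon K[\eta]\to K[y]=R/P$ take the coefficient of $\eta$ in the basis $1,\eta,\dots,\eta^{q-1}$, and let $\psi\colon B\to R$ take the coefficient of $\eta$ in the basis $\eta^i\zeta^j$. Since $P^{1/q}=(\xi,\zeta)S$, the map $\psi$ lifts $B\to S\to K[\eta]\to K[y]$. Applying $\psi\Gamma$ to the two sides of $\eta x=\zeta\cdot\zeta\xi^{q-1}$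 gives
\[
\psi\Gamma(\eta x)=\psi(xy\,\eta)=yx,\qquad \psi\bigl(\zeta\,\Gamma(\zeta\xi^{q-1})\bigr)=\psi(z^2\eta)=z^2 .
\]
The method returns $yu=z^2\in P^2$.

The general proof needs two things seen here. The first is the map $\Gamma$, constructed in Section~\ref{sec:gamma}. The second is easier to overlook: $\Gamma$ is linear over $B$ and not over $S$, so the factor $\alpha^{1/q}$ passes through $\Gamma$ only if it comes from $B$. On the cone this held because $PR_P$ is generated by $z$, a polynomial in the variables whose roots were adjoined. Lemma~\ref{lem:jac} shows that this is no accident.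

\section{The local statement and the role of one minor}\label{sec:local}

\begin{proposition}\label{prop:local}
Let $K$ be a perfect field of characteristic $p$ and let $R=K[x_1,\dots,x_m]/I$ be reduced and equidimensional of dimension $d$. Let $\Lambda=W^{-1}R$ be a localization of $R$, and let $P$ be a prime of $\Lambda$ such that $\Lambda/P$ has property \textup{(S)}. Let $h\ge2$ be an integer with $h\ge h(P)$. Then for all $a\ge1$,
\[
J(R/K)\,P^{(a+h-1)}\subseteq P\,P^{(a)} .
\]
\end{proposition}

The multiplicative set $W$ is arbitrary. This freedom is what allows us, in Section~\ref{sec:reduction}, to treat a finitely generated ground field as a localization of an $\mathbb F_p$-algebra.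

Put $T=K[x_1,\dots,x_m]$ and $r=m-d$. Every prime $\mathfrak q$ of $T$ satisfies $\operatorname{ht}\mathfrak q+\dim T/\mathfrak q=m$, so every minimal prime of $I$ has height $r$. A generator of $J(R/K)$ is given by a choice of $r$ rows and $r$ columns of the Jacobian matrix. So fix $f_1,\dots,f_r\in I$, split the variables into $w=(w_1,\dots,w_r)$ and $\lambda=(\lambda_1,\dots,\lambda_d)$, and put
\begin{equation}\label{eq:delta}
\delta=\det(\partial f_i/\partial w_j),\qquad A=K[\lambda].
\end{equation}
We also write $\delta$ for its image in $R$. If $r=0$, then $I=0$ and $\delta=1$. Where $\delta$ does not vanish, the projection to the $\lambda$-coordinates behaves like a local isomorphism. The next lemma makes this precise; it needs neither that $K$ is perfect nor that $R$ is reduced.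

\begin{lemma}\label{lem:jac}
Let $K$ be any field, let $R=T/I$ be equidimensional of dimension $d$, and let $\delta$ and $A$ be as in \eqref{eq:delta}. Let $P_0$ be a prime of $R$ with $\delta\notin P_0$ and let $\mathfrak p$ be its preimage in $A$. Then
\begin{enumerate}
\item[(a)] $R_{P_0}$ is regular;
\item[(b)] $\mathfrak pR_{P_0}=P_0R_{P_0}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\mathfrak P$ be the preimage of $P_0$ in $T$, and let $\mathfrak M$ be the maximal ideal of the regular local ring $T_{\mathfrak P}$. Suppose $\sum_it_if_i\in\mathfrak M^2$ with $t_i\in T_{\mathfrak P}$. Applying $\partial/\partial w_j$ and using $f_i\in\mathfrak M$ gives $\sum_it_i\,\partial f_i/\partial w_j\in\mathfrak M$ for all $j$. Since $\delta\notin\mathfrak M$, all $t_i$ lie in $\mathfrak M$. So $f_1,\dots,f_r$ are linearly independent in $\mathfrak M/\mathfrak M^2$, and they generate a prime of height $r$ of $T_{\mathfrak P}$ with regular quotient. A minimal prime $\mathfrak q\subseteq\mathfrak P$ of $I$ has height $r$, and $(f_1,\dots,f_r)T_{\mathfrak P}\subseteq IT_{\mathfrak P}\subseteq\mathfrak qT_{\mathfrak P}$.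 The outer ideals are primes of the same height, so all three are equal and $R_{P_0}=T_{\mathfrak P}/IT_{\mathfrak P}$ is regular.

(b) Let $\kappa$ be the fraction field of $A/\mathfrak p$, let $\bar\kappa$ be an algebraic closure, and put $E=R[\delta^{-1}]\otimes_A\kappa$. Since $\delta$ and the elements of $A\setminus\mathfrak p$ lie outside $P_0$, the ring $R_{P_0}/\mathfrak pR_{P_0}$ is a localization of $E$ at a prime. It suffices to show that $E$ is reduced of dimension $0$, for then this localization is a field.

Let a bar denote the map $T\to\bar\kappa[w]$ that replaces each $\lambda_i$ by its image in $\bar\kappa$. Then $\bar E=E\otimes_\kappa\bar\kappa=(\bar\kappa[w]/\bar I)[\bar\delta^{-1}]$, where $\bar I$ is generated by the image of $I$. By the Nullstellensatz a maximal ideal $\mathfrak n$ of $\bar E$ corresponds to a point $\gamma\in\bar\kappa^{\,r}$ at which $\bar I$ vanishes and $\bar\delta$ does not. With $\mathfrak N=(w_1-\gamma_1,\dots,w_r-\gamma_r)$, Taylor expansion gives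
\[
\bar f_i\equiv\sum_j\frac{\partial\bar f_i}{\partial w_j}(\gamma)\,(w_j-\gamma_j)\pmod{\mathfrak N^2}.
\]
The coefficient matrix has determinant $\bar\delta(\gamma)\ne0$, so the $\bar f_i$ span $\mathfrak N/\mathfrak N^2$. By Nakayama's lemma they generate $\mathfrak N\bar\kappa[w]_{\mathfrak N}$, and $\bar E_{\mathfrak n}=\bar\kappa$. Thus all local rings of $\bar E$ at maximal ideals are fields, so $\bar E$ is reduced of dimension $0$. The map $E\to\bar E$ is injective and integral, so the same holds for $E$.
\end{proof}

\section{The map $\Gamma$}\label{sec:gamma}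

Keep the hypotheses of Proposition~\ref{prop:local} and the choices in \eqref{eq:delta}, and fix $q$. Since $K$ is perfect, $V=T^{1/q}$ is the polynomial ring $K[\lambda^{1/q},\omega]$ with $\omega_j=w_j^{1/q}$. Put
\[
T'=K[\lambda^{1/q},w],\qquad T\subseteq T'\subseteq V,\qquad B_0=T'/IT',\qquad S_0=V/I^{1/q}=R^{1/q}.
\]
The ring $B_0=R\otimes_TT'$ is a free $R$-module, with basis the monomials in the $\lambda_i^{1/q}$ with exponents below $q$. Since $IT'\subseteq I^{1/q}$, there is a natural ring map $\beta\colon B_0\to S_0$, and $S_0$ is a $B_0$-module through $\beta$.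

On the cone $\Gamma$ was multiplication by $\delta$ followed by $\beta^{-1}$. In general $\beta$ is not injective: for $R=K[\lambda,w]/(\lambda w)$, where $\delta=\lambda$, the element $w\lambda^{1/q}$ is nonzero in $B_0$ and zero in $S_0$. So we construct $\Gamma$ upstairs, as a $T'$-linear map $V\to T'$ that carries $I^{1/q}$ into $IT'$. The ring $V$ is free over $T'$ with basis $\omega^\gamma=\omega_1^{\gamma_1}\cdots\omega_r^{\gamma_r}$, $0\le\gamma_j<q$. Let $\tau\colon V\to T'$ take the coefficient of the top basis element $\prod_j\omega_j^{q-1}$. For $G\in V$ the map $v\mapsto\tau(Gv)$ has the required property as soon as $G\,I^{1/q}\subseteq IV$, and we shall see that $G=(f_1\cdots f_r)^{(q-1)/q}$ works. Both this inclusion and the computation of $\beta\Gamma$ rest on one identity.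

\begin{lemma}\label{lem:det}
In the polynomial ring $\mathbb F_p[\mu_{ij}][Y_1,\dots,Y_r]$, with $1\le i,j\le r$,
\[
\prod_{i=1}^r\Bigl(\sum_j\mu_{ij}Y_j\Bigr)^{q-1}\equiv\det(\mu)^{q-1}\prod_{j=1}^rY_j^{q-1}\pmod{(Y_1^q,\dots,Y_r^q)} .
\]
The congruence therefore holds for arbitrary elements $\mu_{ij},Y_j$ of any ring of characteristic $p$.
\end{lemma}

\begin{proof}
The left side is homogeneous of degree $r(q-1)$ in $Y$, and the only monomial of that degree outside $(Y_1^q,\dots,Y_r^q)$ is $\Pi=\prod_jY_j^{q-1}$. So the left side is congruent to $C(\mu)\Pi$ for a polynomial $C(\mu)\in\mathbb F_p[\mu_{ij}]$. Let $L=\mathbb F_p(\mu_{ij})$ and $H=L[Y]/(Y_1^q,\dots,Y_r^q)$. For $\vartheta\in GL_r(L)$ the substitution $Y_i\mapsto\sum_j\vartheta_{ij}Y_j$ defines a graded $L$-algebra endomorphism $\sigma_\vartheta$ of $H$, because $(\sum_j\vartheta_{ij}Y_j)^q=\sum_j\vartheta_{ij}^qY_j^q$. It acts on the line $L\Pi$ by the scalar $C(\vartheta)$. Since $\sigma_\vartheta\sigma_{\vartheta'}=\sigma_{\vartheta'\vartheta}$, the function $C$ is multiplicative. For diagonal $\vartheta$ we have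 $C(\vartheta)=\det(\vartheta)^{q-1}$. For the substitution $Y_i\mapsto Y_i+tY_j$ with $i\ne j$, fixing the other variables, $(Y_i+tY_j)^{q-1}Y_j^{q-1}=Y_i^{q-1}Y_j^{q-1}$ in $H$, so $C(\vartheta)=1=\det(\vartheta)^{q-1}$. These matrices generate $GL_r(L)$, so $C(\vartheta)=\det(\vartheta)^{q-1}$ for all $\vartheta$, in particular for $\vartheta=\mu$.
\end{proof}

\begin{lemma}\label{lem:gamma}
There is a $B_0$-linear map $\Gamma\colon S_0\to B_0$ such that $\beta\circ\Gamma$ is multiplication by $\delta$ on $S_0$.
\end{lemma}

\begin{proof}
Put $g_i=f_i^{1/q}\in I^{1/q}$, $g=g_1\cdots g_r$, $\mu_{ij}=\partial g_i/\partial\omega_j$ and $\Delta=\det(\mu_{ij})\in V$. The isomorphism $V\to T$, $v\mapsto v^q$, sends the variables $\lambda_i^{1/q},\omega_j$ to $\lambda_i,w_j$, maps $K$ onto $K$ and fixes $\mathbb F_p$, so it turns $\partial/\partial\omega_j$ into $\partial/\partial w_j$. Hence $\mu_{ij}^q=\partial f_i/\partial w_j$ and $\Delta^q=\delta$.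

\medskip\noindent
\emph{Claim 1: $g^{q-1}I^{1/q}\subseteq IV$.} The difficulty is that $f_1,\dots,f_r$ need not generate $I$. The remedy is to test at the minimal primes of $I$, where $I$ does have $r$ generators. The module $V/IV=R\otimes_TV$ is free over $R$, and the reduced ring $R$ embeds in the product of its localizations at minimal primes. So $V/IV$ embeds in the product of its localizations at the minimal primes $\mathfrak q$ of $I$, and it suffices to prove the inclusion in $V_{\mathfrak q}=(T_{\mathfrak q})^{1/q}$. The ring $T_{\mathfrak q}$ is regular local of dimension $r$, and $IT_{\mathfrak q}=\mathfrak qT_{\mathfrak q}$ because $I$ is radical. So $IT_{\mathfrak q}=(e_1,\dots,e_r)$ for some $e_j$. With $\varepsilon_j=e_j^{1/q}$ we have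
\[
I^{1/q}V_{\mathfrak q}=(\varepsilon_1,\dots,\varepsilon_r)V_{\mathfrak q},\qquad IV_{\mathfrak q}=(\varepsilon_1^q,\dots,\varepsilon_r^q)V_{\mathfrak q}.
\]
Write $f_i=\sum_jn_{ij}e_j$ with $n_{ij}\in T_{\mathfrak q}$, so that $g_i=\sum_jn_{ij}^{1/q}\varepsilon_j$. By Lemma~\ref{lem:det}, $g^{q-1}$ is a multiple of $\prod_j\varepsilon_j^{q-1}$ modulo $IV_{\mathfrak q}$. The product of $\prod_j\varepsilon_j^{q-1}$ with any $\varepsilon_l$ is divisible by $\varepsilon_l^q$. This proves the claim.

\medskip\noindent
\emph{Claim 2: $\tau(g^{q-1}v)\equiv\Delta^{q-1}v$ modulo $(g_1,\dots,g_r)V$ for all $v\in V$.} The point is that $\tau$ is a Taylor coefficient. Let $\sigma\colon V\to V[Y_1,\dots,Y_r]/(Y_1^q,\dots,Y_r^q)$ be the $K[\lambda^{1/q}]$-algebra map with $\sigma(\omega_j)=\omega_j+Y_j$. Since $\sigma(w_j)=\omega_j^q+Y_j^q=w_j$, the map $\sigma$ is $T'$-linear. The target is a free $V$-module on the monomials $Y^\gamma$ with $0\le\gamma_j<q$. For a basis element $\omega^\gamma$, the coefficient of $\Pi=\prod_jY_j^{q-1}$ in $\sigma(\omega^\gamma)=\prod_j(\omega_j+Y_j)^{\gamma_j}$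 is $1$ if all $\gamma_j=q-1$ and $0$ otherwise. Two $T'$-linear maps that agree on a basis are equal, so $\tau(y)$ is the coefficient of $\Pi$ in $\sigma(y)$ for every $y\in V$.

Now reduce the coefficients modulo $(g_1,\dots,g_r)V$. By Taylor expansion $\sigma(g_i)\equiv\sum_j\mu_{ij}Y_j+(\text{terms of degree}\ge2\text{ in }Y)$, and $\sigma(v)=v+(\text{terms of degree}\ge1)$. The product $\sigma(g^{q-1}v)=\sigma(v)\prod_i\sigma(g_i)^{q-1}$ contains $r(q-1)$ factors without constant term, and every monomial in $Y$ of degree greater than $r(q-1)$ is zero. Only the lowest terms survive, and Lemma~\ref{lem:det} gives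
\[
\sigma(g^{q-1}v)\equiv v\prod_i\Bigl(\sum_j\mu_{ij}Y_j\Bigr)^{q-1}=\Delta^{q-1}v\,\Pi .
\]

\medskip
Define $\Gamma(v\bmod I^{1/q})=\tau(g^{q-1}\Delta v)\bmod IT'$. This is well defined by Claim 1, since $\tau$ is $T'$-linear and so $\tau(IV)\subseteq IT'$. It is $T'$-linear, hence $B_0$-linear. By Claim 2 applied to $\Delta v$, and because $g_i\in I^{1/q}$, we get $\beta\Gamma(v)=\Delta^qv=\delta v$ in $S_0$.
\end{proof}

On the cone, with $w=x$, we have $g=\xi\eta-\zeta^2$, $\Delta=\eta$ and $g^{q-1}=\sum_{i=0}^{q-1}\xi^i\eta^i\zeta^{2(q-1-i)}$. In $g^{q-1}\eta\,\xi^j$ with $0\le j<q$ only the term $i=q-1-j$ contributes to the coefficient of $\xi^{q-1}$, so $\Gamma(\xi^j)=\eta^{q-j}\zeta^{2j}$, in agreement with \eqref{eq:cone}.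

\section{Proof of Proposition~\ref{prop:local}}\label{sec:proofprop}

Let $N=a+h-1$, $\mathfrak b=P^{(a)}$ and $u\in P^{(N)}$. It suffices to show $\delta u\in P\mathfrak b$ for each minor $\delta$ as in \eqref{eq:delta}. If $\delta\in P$, then $\delta u\in P\,P^{(N)}\subseteq P\mathfrak b$ and we are done. Assume $\delta\notin P$.

Let $P_0$ be the preimage of $P$ in $R$ and $\mathfrak p$ its preimage in $A$, so that $\Lambda_P=R_{P_0}$. By Lemma~\ref{lem:jac}(a) the ring $\Lambda_P$ is regular, so $\mathfrak m=P\Lambda_P$ is generated by $\dim\Lambda_P=h(P)\le h$ elements. By Lemma~\ref{lem:jac}(b) the image of $\mathfrak p$ generates $\mathfrak m$. Lemma~\ref{lem:pigeon} gives $c\in\Lambda\setminus P$ and elements $\alpha_i$ in the image of $\mathfrak p$ such that \eqref{eq:key} holds for every $q$. By property (S) choose $q$ and $\varphi\colon(\Lambda/P)^{1/q}\to\Lambda/P$ with $\varphi(\bar c^{\,1/q})=1$; here it matters that $c$ was chosen before $q$.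

Localize Lemma~\ref{lem:gamma} at $W$. We obtain $S=\Lambda^{1/q}$, a $\Lambda$-algebra $B=W^{-1}B_0$ that is a free $\Lambda$-module, a $\Lambda$-algebra map $\beta\colon B\to S$, and a $B$-linear map $\Gamma\colon S\to B$ with $\beta\Gamma=\delta$. The two uses of freeness now take place in $B$.

First, $\Gamma(b_i^{1/q})\in\mathfrak bB$. Indeed $s\,b_i^{1/q}\in\mathfrak bS$ by \eqref{eq:key}, so $s\,\Gamma(b_i^{1/q})=\Gamma(s\,b_i^{1/q})\in\mathfrak bB$. Since $\mathfrak b$ is $P$-primary and $s\notin P$, the element $s$ is a nonzerodivisor on $\Lambda/\mathfrak b$, hence on the free $\Lambda/\mathfrak b$-module $B/\mathfrak bB$.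

Second, there is a $\Lambda$-linear map $\psi\colon B\to\Lambda$ that lifts the composite
\[
B\xrightarrow{\ \beta\ }S\longrightarrow S/P^{1/q}=(\Lambda/P)^{1/q}\xrightarrow{\ \varphi\ }\Lambda/P .
\]
Apply the $\Lambda$-linear map $\psi\Gamma$ to the two sides of the equation in \eqref{eq:key}.

\emph{Left side.} We have $\psi\Gamma(c^{1/q}u)=u\,\psi\Gamma(c^{1/q})$. Since $\beta\Gamma(c^{1/q})=\delta c^{1/q}$, the class of $\psi\Gamma(c^{1/q})$ in $\Lambda/P$ is $\varphi(\bar\delta\,\bar c^{\,1/q})=\bar\delta$. So $\psi\Gamma(c^{1/q}u)=\delta u+\nu u$ with $\nu\in P$.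

\emph{Right side.} Each $\alpha_i$ is the image of a polynomial in $\lambda$ over the perfect field $K$, whose $q$-th root lies in $K[\lambda^{1/q}]\subseteq T'$. So $\alpha_i^{1/q}=\beta(\tilde\alpha_i)$ for some $\tilde\alpha_i\in B$, and by $B$-linearity
\[
\Gamma(\alpha_i^{1/q}b_i^{1/q})=\tilde\alpha_i\,\Gamma(b_i^{1/q})\in\mathfrak b\,\tilde\alpha_iB .
\]
Moreover $\beta(\tilde\alpha_iB)\subseteq\alpha_i^{1/q}S\subseteq P^{1/q}$ because $\alpha_i\in P$, so $\psi(\tilde\alpha_iB)\subseteq P$. Hence $\psi\Gamma(\alpha_i^{1/q}b_i^{1/q})\in\mathfrak bP$.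

Comparing the two sides, $\delta u+\nu u\in P\mathfrak b$. Since $\nu u\in P\,P^{(N)}\subseteq P\mathfrak b$, we conclude that $\delta u\in P\mathfrak b$. \qed

\section{Reduction to the prime field}\label{sec:reduction}

Proposition~\ref{prop:local} needs a perfect ground field and maps $\varphi$, while Theorem~\ref{thm:main} allows any $k$ and provides only pure maps. Enlarging $k$ to a perfect field does not work: for $k=\mathbb F_p(t)$, $R=k[x]$ and $Q=(x^p-t)$, the field $R/Q$ acquires nilpotents. We shrink the ground field instead, first to a finitely generated field $k_1$, where purity becomes splitting, and then to $\mathbb F_p$, by viewing a $k_1$-algebra as a localization of a finitely generated $\mathbb F_p$-algebra. The first step requires that dimensions and symbolic powers behave well under field extension.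

\begin{lemma}\label{lem:base}
Let $k_1\subseteq k$ be fields, $R_1$ a finitely generated $k_1$-algebra and $R=R_1\otimes_{k_1}k$.
\begin{enumerate}
\item[(a)] If $R$ is equidimensional of dimension $d$, so is $R_1$.
\item[(b)] Let $Q_1\subseteq R_1$ be an ideal and $Q=Q_1R$, and suppose that $R/Q$ is reduced. Then $Q_1$ is radical, $P\mapsto P\cap R_1$ maps $\operatorname{Ass}(Q)$ onto $\operatorname{Ass}(Q_1)$, we have $h(P)=h(P\cap R_1)$ for $P\in\operatorname{Ass}(Q)$, and $Q^{(N)}=Q_1^{(N)}R$ for all $N\ge1$.
\end{enumerate}
\end{lemma}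

\begin{proof}
The ring $R$ is a nonzero free $R_1$-module unless $R_1=0$. So for a prime $P_1$ of $R_1$ the ring $R/P_1R$ is a nonzero free $R_1/P_1$-module. Nonzero elements of $R_1/P_1$ are nonzerodivisors on it, so $\operatorname{Ass}(R/P_1R)$ is nonempty and its members contract to $P_1$.

(a) Let $\mathfrak p_1$ be a minimal prime of $R_1$ and $\mathfrak p$ a prime of $R$ minimal over $\mathfrak p_1R$; it is associated to $R/\mathfrak p_1R$, so $\mathfrak p\cap R_1=\mathfrak p_1$. A prime of $R$ contained in $\mathfrak p$ contracts to a prime contained in $\mathfrak p_1$, hence to $\mathfrak p_1$, so it contains $\mathfrak p_1R$ and equals $\mathfrak p$. Thus $\mathfrak p$ is a minimal prime of $R$ and $\dim R/\mathfrak p=d$. By Noether normalization $R_1/\mathfrak p_1$ is a finite torsion-free module over a polynomial ring $k_1[y]$ in $d_1=\dim R_1/\mathfrak p_1$ variables, so it embeds in a free $k_1[y]$-module. Then $R/\mathfrak p_1R$ is finite over $k[y]$ and embeds in a free $k[y]$-module, so nonzero elements of $k[y]$ are nonzerodivisors on it and lie outside $\mathfrak p$.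 Hence $k[y]\to R/\mathfrak p$ is injective and finite, and $d=d_1$.

(b) The ring $R_1/Q_1$ embeds in $R/Q=(R_1/Q_1)\otimes_{k_1}k$, so it is reduced. By \cite[Theorem 23.2]{Mat}, flatness gives for every ideal $\mathfrak a\subseteq R_1$
\begin{equation}\label{eq:ass}
\operatorname{Ass}(R/\mathfrak aR)=\bigcup_{P_1\in\operatorname{Ass}(R_1/\mathfrak a)}\operatorname{Ass}(R/P_1R).
\end{equation}
For $\mathfrak a=Q_1$, this and the first paragraph give the statement on associated primes.

Let $P\in\operatorname{Ass}(Q)$ and $P_1=P\cap R_1$. Both $Q$ and $Q_1$ are radical, so $P_1R_P=Q_1R_P=QR_P=PR_P$. Thus $(R_1)_{P_1}\to R_P$ is a flat local map under which the maximal ideal generates the maximal ideal. The dimensions agree by the dimension formula for flat local maps. The embedding dimensions agree because $PR_P/P^2R_P$ is obtained from the corresponding module of $(R_1)_{P_1}$ by tensoring with $R_P$. So one ring is regular if and only if the other is, and $h(P)=h(P_1)$.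

Let $\mathfrak a=Q_1^{(N)}$. The module $R_1/\mathfrak a$ embeds in the product of the modules $(R_1)_{P_1}/P_1^N(R_1)_{P_1}$ over $P_1\in\operatorname{Ass}(Q_1)$, and each factor has $P_1$ as its only associated prime. So $\operatorname{Ass}(R_1/\mathfrak a)\subseteq\operatorname{Ass}(Q_1)$, and \eqref{eq:ass} gives $\operatorname{Ass}(R/\mathfrak aR)\subseteq\operatorname{Ass}(Q)$. Therefore an element of $R$ lies in $\mathfrak aR$ if and only if it lies in $\mathfrak aR_P$ for all $P\in\operatorname{Ass}(Q)$. Finally $\mathfrak a(R_1)_{P_1}=Q_1^N(R_1)_{P_1}$, so $\mathfrak aR_P=Q^NR_P$, and $\mathfrak aR=Q^{(N)}$.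
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, part \textup{(1)}]
If $Q=R$ there is nothing to prove, so let $Q\ne R$. Write $R=k[x_1,\dots,x_m]/(f_1,\dots,f_t)$ and $d=\dim R$. The ring $\bar R=R/Q$ satisfies $(\ast)$, by Lemma~\ref{lem:star} or by definition.

\medskip\noindent
\emph{Step 1: descent to a finitely generated field.} Let $k_1\subseteq k$ be the subfield generated over $\mathbb F_p$ by the coefficients of the $f_i$ and of polynomials representing generators of $Q$. Put $R_1=k_1[x_1,\dots,x_m]/(f_1,\dots,f_t)$, and let $Q_1\subseteq R_1$ be generated by the same polynomials as $Q$. Then $R=R_1\otimes_{k_1}k$ and $Q=Q_1R$. The subring $R_1\subseteq R$ is reduced, and it is equidimensional of dimension $d$ by Lemma~\ref{lem:base}(a). So $J_1=J(R_1/k_1)$ is generated by the same minors as $J$, and $J=J_1R$. By Lemma~\ref{lem:base}(b), $Q_1$ is radical, $h\ge h(P_1)$ for all $P_1\in\operatorname{Ass}(Q_1)$, and it suffices to prove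
\begin{equation}\label{eq:goal}
J_1Q_1^{(a+h-1)}\subseteq Q_1Q_1^{(a)} ,
\end{equation}
since extending \eqref{eq:goal} to $R$ gives part (1).

\medskip\noindent
\emph{Step 2: the local rings of $\bar R_1=R_1/Q_1$ at maximal ideals have property} (S). Let $\mathfrak n_1$ be a maximal ideal of $\bar R_1$. Since $\bar R$ is faithfully flat over $\bar R_1$, there is a maximal ideal $\mathfrak n$ of $\bar R$ containing $\mathfrak n_1\bar R$, and it contracts to $\mathfrak n_1$. The map $D_1=(\bar R_1)_{\mathfrak n_1}\to D=\bar R_{\mathfrak n}$ is flat and local, hence faithfully flat. Let $c\in D_1$ be a nonzerodivisor. By flatness it is a nonzerodivisor of $D$, so $D\to D^{1/q}$, $1\mapsto c^{1/q}$, is pure for some $q$. The composite $D_1\to D\to D^{1/q}$ is pure over $D_1$, and it factors as $D_1\to D_1^{1/q}\to D^{1/q}$ with first map $1\mapsto c^{1/q}$. So the first map is pure. Since $D_1$ is $F$-finite, it splits. Thus $D_1$ has property (S), and it is a domain by Lemma~\ref{lem:domain}.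

\medskip\noindent
\emph{Step 3: spreading out over $\mathbb F_p$.} Let $\ell$ be the transcendence degree of $k_1$ over $\mathbb F_p$, let $E\subseteq k_1$ be a finitely generated $\mathbb F_p$-algebra with fraction field $k_1$, and let $R_0\subseteq R_1$ be the subring generated by $E$ and the images of $x_1,\dots,x_m$. Then $R_0$ is a reduced finitely generated $\mathbb F_p$-algebra and $R_1=(E\setminus0)^{-1}R_0$. Elements of $E\setminus0$ are units of $R_1$, hence nonzerodivisors of $R_0$, so they lie in no minimal prime of $R_0$. The minimal primes of $R_0$ are therefore the contractions $\mathfrak q_0$ of the minimal primes $\mathfrak q$ of $R_1$. The domains $R_0/\mathfrak q_0$ and $R_1/\mathfrak q$ have the same fraction field, of transcendence degree $d$ over $k_1$ and $d+\ell$ over $\mathbb F_p$. So $R_0$ is equidimensional of dimension $d+\ell$.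

We claim that $J_1\subseteq J(R_0/\mathbb F_p)R_1$. Differentials and Fitting ideals commute with localization, so the claim reads
\[
\operatorname{Fitt}_d(\Omega_{R_1/k_1})\subseteq\operatorname{Fitt}_{d+\ell}(\Omega_{R_1/\mathbb F_p}).
\]
A finitely generated extension of a perfect field has a separating transcendence basis: $k_1$ is finite and separable over some $\mathbb F_p(t_1,\dots,t_\ell)$. Hence $\Omega_{k_1/\mathbb F_p}$ is spanned by $dt_1,\dots,dt_\ell$, and the exact sequence
\[
\Omega_{k_1/\mathbb F_p}\otimes_{k_1}R_1\to\Omega_{R_1/\mathbb F_p}\to\Omega_{R_1/k_1}\to0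
\]
shows that $\Omega_{R_1/k_1}$ is the quotient of $\Omega_{R_1/\mathbb F_p}$ by $\ell$ elements. Take a presentation matrix of $\Omega_{R_1/\mathbb F_p}$ with $g$ columns; adding $\ell$ rows gives one of $\Omega_{R_1/k_1}$. A minor of size $g-d$ of the new matrix involves $j\le\ell$ new rows. Laplace expansion along them puts it in the ideal of minors of size $g-d-j$ of the old matrix, which by further expansion is contained in the ideal of minors of size $g-d-\ell$. This proves the claim.

\medskip\noindent
\emph{Step 4: localization.} It suffices to check \eqref{eq:goal} in $\Lambda=(R_1)_{\mathfrak n}$ for each maximal ideal $\mathfrak n$ of $R_1$. If $Q_1\not\subseteq\mathfrak n$, the right side contains $Q_1^{a+1}$ and generates the unit ideal of $\Lambda$. Let $Q_1\subseteq\mathfrak n$. By Step 2 the ring $\Lambda/Q_1\Lambda$ is a domain with property (S), so $P=Q_1\Lambda$ is prime. Hence exactly one $P_1\in\operatorname{Ass}(Q_1)$ is contained in $\mathfrak n$, and $P_1\Lambda=P$, $\Lambda_P=(R_1)_{P_1}$, $h(P)=h(P_1)\le h$. Since $Q_1$ is radical, $Q_1^{(N)}$ is the finite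 intersection of the ideals $P'^{(N)}$ over $P'\in\operatorname{Ass}(Q_1)$. Localization commutes with finite intersections, $P'^{(N)}\Lambda\supseteq P'^N\Lambda=\Lambda$ for $P'\ne P_1$, and $P_1^{(N)}\Lambda=P^{(N)}$. So $Q_1^{(N)}\Lambda=P^{(N)}$ for all $N$. The ring $\Lambda$ is a localization of $R_0$. Proposition~\ref{prop:local} for $K=\mathbb F_p$, $R_0$, $\Lambda$, $P$, together with Step 3, gives
\[
J_1Q_1^{(a+h-1)}\Lambda\subseteq J(R_0/\mathbb F_p)\,P^{(a+h-1)}\subseteq P\,P^{(a)}=Q_1Q_1^{(a)}\Lambda .
\]
This proves \eqref{eq:goal} and completes the proof of Theorem~\ref{thm:main}.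
\end{proof}

\section{Where the hypotheses enter}\label{sec:hyp}

\emph{The bound $h\ge2$} is used only for the strict inequality in \eqref{eq:count}. It cannot be dropped: for $R=k[x]$, $Q=(x)$ and $h=1$ we have $J=R$, and part (1) would say $x^a\in(x^{a+1})$.

\emph{The bound $h\ge h(P)$} is used to apply Lemma~\ref{lem:pigeon}, and this happens only when some minor $\delta$ lies outside $P$, in which case the local ring at $P$ is regular. At a prime where the local ring is not regular, every minor lies in $P$ and the first paragraph of Section~\ref{sec:proofprop} settles the containment.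

\emph{Strong $F$-regularity of $R/Q$} is used to make $Q$ radical and locally prime, and to supply $\varphi$ for the one element $c$ of Lemma~\ref{lem:pigeon}. Example~\ref{ex:axes} shows that reducedness of $R/Q$ is not enough.

\emph{Reducedness and equidimensionality of $R$} together ensure that $I$ has $r$ generators at each of its minimal primes and that these primes detect membership in $IV$, which is Claim 1 in the proof of Lemma~\ref{lem:gamma}. Equidimensionality is also used in Lemma~\ref{lem:jac}(a). Geometric reducedness is not used.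

\begin{thebibliography}{9}

\bibitem{GMS}
Elo\'isa Grifo, Linquan Ma, and Karl Schwede, \emph{Symbolic power containments in singular rings in positive characteristic}, arXiv:1911.06307 (2019).

\bibitem{Mat}
Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
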